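# Structurally stable operators that are not generalized hyperbolic

## Conjugacy, structural stability, generalized hyperbolicity

Banach spaces are over $\mathbb R$ or $\mathbb C$. We write $L(X,Y)$ for the bounded linear operators from $X$ to $Y$, $L(X)=L(X,X)$, and $GL(X)$ for the invertible elements of $L(X)$. The identity is $I$, the open unit disc is $\mathbb D$, and $\mathbb T=\{\mu\in\mathbb C:|\mu|=1\}$. On a real space, the spectrum of an operator means the spectrum of its complexification.

The only fact about spectra needed in the first half is the spectral radius formula $r(A)=\lim_k\|A^k\|^{1/k}$. It holds over $\mathbb R$ too, since complexifying changes the norms of the powers $A^k$ at most by a fixed factor. As $\sigma(A)$ is compact, $\sigma(A)\subset\mathbb D$ means $r(A)<1$, and then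
$$\|A^k\|\le c\,r^k\quad(k\ge0)\qquad\text{for some } c<\infty,\ r<1. \tag{1}$$

**Definition (conjugacy).** Continuous maps $\varphi,\psi:X\to X$ are *topologically conjugate* if there is a homeomorphism $h:X\to X$ with $h\circ\varphi=\psi\circ h$.

On $\mathbb R$, the maps $x\mapsto 2x$ and $x\mapsto 8x$ are conjugate by $h(x)=x^3$, because $h(2x)=8x^3=8h(x)$. A conjugacy sends orbits to orbits and fixed points to fixed points.

**Definition (structural stability).** An invertible $T\in L(X)$ is *structurally stable* if there is $\varepsilon>0$ such that $T+\varphi$ is topologically conjugate to $T$ whenever $\varphi:X\to X$ is Lipschitz with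
$$\|\varphi\|_\infty=\sup_x\|\varphi(x)\|\le\varepsilon,\qquad \operatorname{Lip}(\varphi)=\sup_{x\ne y}\frac{\|\varphi(x)-\varphi(y)\|}{\|x-y\|}\le\varepsilon .$$

The simplest perturbation is a constant, $\varphi\equiv v$. If $v=(I-T)x_0$ for some $x_0$, then $h(x)=x-x_0$ is a conjugacy, since $h(Tx+v)=Tx+v-x_0=Tx-Tx_0=Th(x)$. If $v\notin\operatorname{ran}(I-T)$, then $T+v$ has no fixed point, while $T$ fixes $0$, so they are not conjugate. In particular $T=I$ on a nonzero space is not structurally stable.

**Definition (generalized hyperbolic, GH).** An invertible $T\in L(X)$ is *generalized hyperbolic* if $X=M\oplus N$ with $M,N$ closed subspaces, $T(M)\subset M$, $T^{-1}(N)\subset N$, $\sigma(T|_M)\subset\mathbb D$ and $\sigma(T^{-1}|_N)\subset\mathbb D$.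

The projection onto $M$ along $N$ is automatically bounded, by the closed graph theorem. If $X$ is complex and $\sigma(T)\cap\mathbb T=\emptyset$ ($T$ is *hyperbolic*), the Riesz projection for the part of $\sigma(T)$ in $\mathbb D$ gives such a splitting, with the stronger property $T(M)=M$, $T(N)=N$. The definition of GH only asks for one inclusion on each side. The following example, to which we return several times, uses this freedom.

**Running example.** On $\ell_2(\mathbb Z)$ let $T_0e_n=w_ne_{n-1}$ with $w_n=2$ for $n\ge1$ and $w_n=\frac12$ for $n\le0$. For $n\le 0$ we have $T_0^ke_n=2^{-k}e_{n-k}$. For $n\ge0$ we have $T_0^{-k}e_n=2^{-k}e_{n+k}$, since $T_0^{-1}e_n=w_{n+1}^{-1}e_{n+1}$. With $M$ the closed span of $\{e_n:n\le0\}$ and $N$ the closed span of $\{e_n:n\ge1\}$, the restrictions $T_0|_M$ and $T_0^{-1}|_N$ have spectral radius at most $\frac12$, so $T_0$ is GH. Over $\mathbb C$ it is not hyperbolic: for $\mu\in\mathbb T$ the vector $x^{(\mu)}=\sum_n2^{-|n|}\mu^ne_n$ satisfies $w_{n+1}x^{(\mu)}_{n+1}=\mu x^{(\mu)}_n$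 for every $n$, that is, $T_0x^{(\mu)}=\mu x^{(\mu)}$. The reason is that $e_0$ decays under $T_0^k$ *and* under $T_0^{-k}$. It may be placed in $M$ or in $N$, as we like.

We can now ask the question. Every GH operator on a Banach space is structurally stable (this will come out again below). The paper of Nilson C. Bernardes Jr and Ali Messaoudi, "A generalized Grobman-Hartman theorem", arXiv:2001.04313 (2020), is the source of the converse problem: *is every structurally stable invertible operator on a Banach space generalized hyperbolic?*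

The answer is no. Theorem 2 gives counterexamples over $\mathbb R$ and over $\mathbb C$. Theorem 4 gives complex ones on separable superreflexive spaces, by a different mechanism.

## Dimension one, and a fixed-point test

Let $X=\mathbb R$ or $\mathbb C$ and $Tx=\lambda x$ with $\lambda\ne0$. If $|\lambda|\neq1$, then $T$ is GH, with $(M,N)=(X,0)$ or $(0,X)$. If $|\lambda|=1$, it is not GH, as one of $M,N$ is $X$ and the spectrum lies on $\mathbb T$.

It is not structurally stable either. Let $\rho(x)=x/\max(1,|x|)$. This is the nearest-point projection onto the closed unit disc (or interval), so $\operatorname{Lip}(\rho)=1$ and $\|\rho\|_\infty=1$. Put $\varphi=\varepsilon\lambda\rho$ and $R=T+\varphi$. Then $|Rx|=|x|+\varepsilon\min(1,|x|)$, so $|R^nx|\ge|x|+n\varepsilon\to\infty$ when $|x|\ge1$. If $h\circ R=T\circ h$, then $|h(R^nx)|=|\lambda^nh(x)|=|h(x)|$, so all $R^nx$ lie in $h^{-1}$ of a compact set, which is bounded: a contradiction. So in dimension one, structurally stable and GH are the same.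

The compactness used here disappears in infinite dimensions. What survives is the fixed-point test: *if $T$ is structurally stable, then $I-T$ is surjective.* Indeed, for $\|v\|\le\varepsilon$ the map $T+v$ is conjugate to $T$, hence has a fixed point, so $v\in\operatorname{ran}(I-T)$. A linear subspace containing a ball is everything.

## Two shift lanes coupled at one site

A sensible first attempt is to prove that the answer is yes by finding $M$ and $N$ inside
$$A^+=\{x:T^kx\to0\},\qquad A^-=\{x:T^{-k}x\to0\}\qquad(k\to\infty).$$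
By (1), any GH splitting has $M\subset A^+$ and $N\subset A^-$. For a hyperbolic $T$ we even have $M=A^+$: if $m+n\in A^+$, then $T^kn\to0$, and $\|n\|=\|T^{-k}T^kn\|\le c\,r^k\|T^kn\|\to0$, where $T^kn\in N$ was used. But in the running example both $A^+$ and $A^-$ contain every $e_n$, so both are dense and they overlap heavily. Thus $M$ and $N$ must be *chosen* inside $A^+$ and $A^-$: for every $x$ we need a decomposition $x=m+n$ with $m\in A^+$, $n\in A^-$, and GH wants the choice to be linear in $x$.

Here is a family where the choice is visible. Let $\pi:V\to Q$ be a bounded linear map of Banach spaces and $E=V\oplus Q$ with the max norm. On $X=\ell_p(\mathbb Z,E)$ $(1\le p<\infty)$ or $c_0(\mathbb Z,E)$ let $(Tx)_{n-1}=W_nx_n$, where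
$$W_n(v,q)=(2v,\tfrac12q)\ (n\ge1),\qquad W_0(v,q)=(v,q-\pi v),\qquad W_n(v,q)=(\tfrac12v,2q)\ (n\le-1). \tag{2}$$
Each step of $T$ moves the content of site $n$ down to site $n-1$. The $V$-lane behaves like the running example: a vector at site $0$ decays both ways. The $Q$-lane does the opposite and grows both ways. The coupling at site $0$ lets $V$ repair this. Suppose $x$ has entry $(v,q)$ at site $0$. Reading only the content that started there,
$$(T^kx)_{-k}=\big(2^{-(k-1)}v,\;2^{k-1}(q-\pi v)\big),\qquad (T^{-k}x)_{k}=\big(2^{-k}v,\;2^kq\big)\qquad(k\ge1). \tag{3}$$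
So content $(v,q)$ at site $0$ decays forward iff $q=\pi v$, and decays backward iff $q=0$. To decompose the vector with $(0,q)$ at site $0$ we write
$$(0,q)=(v,q)+(-v,0)\qquad\text{with }\pi v=q .$$
The choice of $v$ given $q$ is a right inverse of $\pi$.

Structural stability certainly forces $\pi$ to be onto. By the fixed-point test, there is $x$ with $x-Tx=y$, where $y$ has the single entry $(0,q)$, at site $-1$. For $n\ge0$ the equation reads $x_n=W_{n+1}x_{n+1}$, so $x_0=(v,q_0)$ gives $x_n=(2^{-n}v,2^nq_0)$, and boundedness forces $q_0=0$. Then $x_{-1}=(0,q)+W_0(v,0)=(v,q-\pi v)$. Below that, $x_{-1-k}=(2^{-k}v,2^k(q-\pi v))$, so $\pi v=q$.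

If $V$ is finite dimensional, or a Hilbert space, a surjective $\pi$ has a bounded linear right inverse (invert $\pi$ on a complement of its kernel), and part (iii) of the proof of Theorem 2 will show that $T$ is then GH. So with these spaces the family contains no counterexample. In general Banach spaces there is room between "$\pi$ is onto" and "$\pi$ has a bounded linear right inverse". This is exactly where the attempt to prove the converse stops: nothing seen so far makes the choice of $v$ linear. We need to know how regular the choice must be for stability to hold.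

## Lipschitz splittings and the conjugacy equation

Let $R=T+\varphi$. To look for a conjugacy near the identity, take an orbit $x_{n+1}=Rx_n$ and try to correct it to a $T$-orbit $x-u$ with $u$ bounded. Since $T$ is linear, this means
$$u_{n+1}-Tu_n=\varphi(x_n).$$
So we need to solve $u_{n+1}-Tu_n=z_n$ with bounded $u$ for bounded $z$, and to do it by a solution map that is Lipschitz in $z$, so that contraction arguments work. The equation is linear. The solution map need not be. The natural recipe is to split each $z_n$ into a part that is pushed forward by $T$ and a part that is pulled back by $T^{-1}$.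

**Definition (Lipschitz splitting).** Let $T\in L(X)$ be invertible. A *Lipschitz splitting* for $T$ is a map $P:X\to X$, not necessarily linear, with $P(0)=0$ and
$$\kappa:=\sum_{k\ge0}\operatorname{Lip}(T^kP)+\sum_{k\ge1}\operatorname{Lip}\big(T^{-k}(I-P)\big)<\infty. \tag{4}$$
It is a *linear splitting* if $P$ is bounded linear.

If $T$ is GH, the projection $\Pi$ onto $M$ along $N$ is a linear splitting: by (1), $\|T^k\Pi\|\le\|(T|_M)^k\|\,\|\Pi\|$ and $\|T^{-k}(I-\Pi)\|\le\|(T^{-1}|_N)^k\|\,\|I-\Pi\|$ are summable. For the running example there are many others. Let $f$ be any Lipschitz function on the scalars with $f(0)=0$ and put $P(x)=\sum_{n<0}x_ne_n+f(x_0)e_0$. Then $I-P$ sends $x$ to $\sum_{n>0}x_ne_n+(x_0-f(x_0))e_0$, and the Lipschitz constants of $T_0^kP$ and $T_0^{-k}(I-P)$ are at most $2^{-k}(1+\operatorname{Lip}f)$. Taking $f(s)=|s|$ gives a nonlinear splitting. Taking $f(s)=ts$ with $t\ne0,1$ gives a linear splitting that is not idempotent.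

**Theorem 1.** *If $T$ has a Lipschitz splitting with constant $\kappa$, then $T$ is structurally stable. More precisely, if $\varphi$ is bounded and Lipschitz with $\kappa\operatorname{Lip}(\varphi)<1$ and $\|T^{-1}\|\operatorname{Lip}(\varphi)<1$, there is a homeomorphism $h$ with $h\circ(T+\varphi)=T\circ h$ and $\|h-I\|_\infty\le\kappa\|\varphi\|_\infty$.*

The first sentence follows from the second: any $\varepsilon>0$ with $\kappa\varepsilon<1$ and $\|T^{-1}\|\varepsilon<1$ will do. Let $R=T+\varphi$.

**Step 1. $R$ is a homeomorphism.** This is needed to have two-sided orbits. The equation $Rx=y$ says $x=T^{-1}(y-\varphi(x))$, and the right side is a contraction in $x$ because $\|T^{-1}\|\operatorname{Lip}(\varphi)<1$. So $R$ is bijective. Since $\|T(x-x')\|\ge\|T^{-1}\|^{-1}\|x-x'\|$,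
$$\|Rx-Rx'\|\ge\big(\|T^{-1}\|^{-1}-\operatorname{Lip}(\varphi)\big)\|x-x'\|,$$
and $R^{-1}$ is Lipschitz.

**Step 2. Solving the inhomogeneous equation.** For $z\in\ell_\infty(\mathbb Z,X)$ put
$$(\Gamma z)_n=\sum_{k\ge0}T^kP(z_{n-1-k})-\sum_{k\ge1}T^{-k}(I-P)(z_{n-1+k}). \tag{5}$$
As $T^kP$ and $T^{-k}(I-P)$ vanish at $0$, the terms are bounded by $\operatorname{Lip}(T^kP)\|z\|_\infty$ and $\operatorname{Lip}(T^{-k}(I-P))\|z\|_\infty$. So the series converge absolutely, $\Gamma$ maps $\ell_\infty(\mathbb Z,X)$ to itself, $\Gamma(0)=0$, and in the same way $\operatorname{Lip}(\Gamma)\le\kappa$. In particular $\|\Gamma z\|_\infty\le\kappa\|z\|_\infty$. Also $\Gamma$ commutes with the shift of sequences. By (5),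
$$(\Gamma z)_{n+1}=P(z_n)+\sum_{k\ge1}T^kP(z_{n-k})-\sum_{k\ge1}T^{-k}(I-P)(z_{n+k}).$$
Since $T$ is linear and continuous it may be applied term by term, and after reindexing,
$$T(\Gamma z)_n=\sum_{k\ge1}T^{k}P(z_{n-k})-(I-P)(z_n)-\sum_{k\ge1}T^{-k}(I-P)(z_{n+k}).$$
Subtracting,
$$(\Gamma z)_{n+1}-T(\Gamma z)_n=P(z_n)+(I-P)(z_n)=z_n. \tag{6}$$
Only the linearity of $T$ was used, never that of $P$.

**Step 3. A bijection between orbits.** Let $\mathcal O_R$, $\mathcal O_T$ be the sets of two-sided orbits of $R$ and $T$, and for a sequence $x$ write $\varphi(x)=(\varphi(x_n))_n$, which is bounded. For $x\in\mathcal O_R$ put $\mathcal H(x)=x-\Gamma\varphi(x)$. By (6), $\mathcal H(x)_{n+1}-T\mathcal H(x)_n=(x_{n+1}-Tx_n)-\varphi(x_n)=0$, so $\mathcal H(x)\in\mathcal O_T$.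

Conversely, let $y\in\mathcal O_T$. On the complete metric space $y+\ell_\infty(\mathbb Z,X)$ the map $x\mapsto y+\Gamma\varphi(x)$ is a self-map with Lipschitz constant at most $\kappa\operatorname{Lip}(\varphi)<1$, so it has a unique fixed point $x$ there. By (6), $x_{n+1}-Tx_n=(y_{n+1}-Ty_n)+\varphi(x_n)=\varphi(x_n)$, so $x\in\mathcal O_R$ and $\mathcal H(x)=y$. Any other $x'\in\mathcal O_R$ with $\mathcal H(x')=y$ satisfies $x'=y+\Gamma\varphi(x')\in y+\ell_\infty(\mathbb Z,X)$, so $x'=x$. Hence $\mathcal H:\mathcal O_R\to\mathcal O_T$ is a bijection, and it commutes with the shift because $\Gamma$ does.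

**Step 4. From orbits to points.** Orbits of the bijections $R$ and $T$ correspond to their $0$th entries. So $h(x):=\big(\mathcal H((R^nx)_n)\big)_0$ is a bijection of $X$. The orbit of $Rx$ is the shifted orbit of $x$, so $h(Rx)=\big(\mathcal H((R^nx)_n)\big)_1=Th(x)$. Also $\|h(x)-x\|\le\|\Gamma\varphi((R^nx)_n)\|_\infty\le\kappa\|\varphi\|_\infty$.

**Step 5. $h$ is continuous.** Explicitly,
$$h(x)=x-\sum_{k\ge0}T^kP\varphi(R^{-k-1}x)+\sum_{k\ge1}T^{-k}(I-P)\varphi(R^{k-1}x).$$
Each term is continuous, and the terms are bounded, uniformly in $x$, by $\operatorname{Lip}(T^kP)\|\varphi\|_\infty$ and $\operatorname{Lip}(T^{-k}(I-P))\|\varphi\|_\infty$. So the convergence is uniform.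

**Step 6. $h^{-1}$ is continuous.** We follow the fixed-point iteration of Step 3. Let $x^{(0)}(y)=(T^ny)_n$ and $x^{(j+1)}(y)=(T^ny)_n+\Gamma\varphi(x^{(j)}(y))$. By induction each coordinate of $x^{(j)}(y)$ is continuous in $y$, being a uniformly convergent series of continuous maps as in Step 5. Moreover
$$\|x^{(j+1)}(y)-x^{(j)}(y)\|_\infty\le(\kappa\operatorname{Lip}(\varphi))^j\,\kappa\|\varphi\|_\infty$$
uniformly in $y$: for $j=0$ the difference is $\Gamma\varphi(x^{(0)}(y))$, and each further step contracts. So $h^{-1}(y)=\lim_jx^{(j)}_0(y)$ is a uniform limit of continuous maps. $\square$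

Together with the remark after (4), this shows again that GH operators are structurally stable. It also answers our question about regularity: in the coupled shift, a *Lipschitz* choice of $v$ should be enough.

## The coupled shift with a Lipschitz right inverse

A map $\sigma:Q\to V$ is a right inverse of $\pi$ if $\pi\sigma(q)=q$ for all $q$. For example $\pi:\mathbb R^2\to\mathbb R$, $\pi(a,b)=a$, has the Lipschitz nonlinear right inverse $\sigma(q)=(q,|q|)$. Here there is of course a linear one as well.

**Theorem 2.** *Let $\pi:V\to Q$ be a bounded linear surjection of Banach spaces having a Lipschitz right inverse $\sigma$ with $\sigma(0)=0$. Let $E=V\oplus Q$ with the max norm, and let $X=\ell_p(\mathbb Z,E)$ $(1\le p<\infty)$ or $c_0(\mathbb Z,E)$. Define $(Tx)_{n-1}=W_nx_n$ with $W_n$ as in (2). Then $T$ is an invertible bounded operator which is structurally stable, and $T$ is GH if and only if $\pi$ has a bounded linear right inverse.*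

*There exist such $\pi$ with no bounded linear right inverse. Hence not every structurally stable operator is generalized hyperbolic.*

$T$ is bounded and invertible because $\sup_n\|W_n^{\pm1}\|<\infty$; note $W_0^{-1}(v,q)=(v,q+\pi v)$. Going up, $(T^{-1}x)_n=W_n^{-1}x_{n-1}$.

**(i) Structural stability.** The aim is a Lipschitz splitting acting site by site, $(Px)_n=P_n(x_n)$. Let $C=\max(1,\operatorname{Lip}\sigma)$.

*Finding $P_n$ for $n\ge0$.* We write $(v,q)=(u,q)+(v-u,0)$. The second part decays upward. The first, carried down to site $0$, becomes $(2^nu,2^{-n}q)$, and $W_0$ kills its $Q$-component iff $\pi(2^nu)=2^{-n}q$. So take $2^nu=\sigma(2^{-n}q)$: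
$$P_n(v,q)=\big(2^{-n}\sigma(2^{-n}q),\,q\big)\qquad(n\ge0).$$

*Finding $P_n$ for $n=-j\le-1$.* Now $(v-u,0)$ decays downward. The part $(u,q)$ is to be carried up. At site $-1$ it is $(2^{j-1}u,2^{-(j-1)}q)$, and $W_0^{-1}$ kills its $Q$-component iff $\pi(2^{j-1}u)=-2^{-(j-1)}q$. So take $u=-s_j(q)$:
$$P_{-j}(v,q)=\big(v+s_j(q),\,0\big),\qquad s_j(q)=2^{-(j-1)}\sigma(2^{-(j-1)}q)\qquad(j\ge1).$$

*Forward estimates.* Let $W_n^{(k)}=W_{n-k+1}\cdots W_n$, so $(T^kPx)_{n-k}=W_n^{(k)}P_n(x_n)$.

* $n\ge0$, $k\le n$: only sites $\ge1$ are used, so $W^{(k)}_nP_n(v,q)=(2^{k-n}\sigma(2^{-n}q),2^{-k}q)$. The Lipschitz constant is at most $\max(C2^{k-2n},2^{-k})\le C2^{-k}$, as $2k\le2n$.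
* $n\ge0$, $k\ge n+1$: after $n$ steps we have $(\sigma(2^{-n}q),2^{-n}q)$ at site $0$. Since $\pi\sigma=\mathrm{id}$, $W_0$ sends it to $(\sigma(2^{-n}q),0)$. The remaining $k-n-1$ steps halve it, giving $(2^{-(k-n-1)}\sigma(2^{-n}q),0)$, with constant at most $2^{-k+n+1}C2^{-n}=2C2^{-k}$.
* $n=-j\le-1$: $W^{(k)}_nP_n(v,q)=2^{-k}(v+s_j(q),0)$, with constant at most $(1+C)2^{-k}\le2C2^{-k}$.

*Backward estimates*, for $k$ steps upward under $T^{-1}$.

* $n\ge0$: $(I-P_n)(v,q)=(v-2^{-n}\sigma(2^{-n}q),0)$ is multiplied by $2^{-k}$, with constant at most $(1+C)2^{-k}\le2C2^{-k}$.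
* $n=-j$, $k\le j-1$: $(I-P_n)(v,q)=(-s_j(q),q)$ passes only sites up to $-1$ and becomes $(-2^{k-(j-1)}\sigma(2^{-(j-1)}q),2^{-k}q)$. The constant is at most $\max(C2^{k-2(j-1)},2^{-k})\le C2^{-k}$.
* $n=-j$, $k\ge j$: after $j-1$ steps we have $(-\sigma(q'),q')$ with $q'=2^{-(j-1)}q$. Then $W_0^{-1}$ sends it to $(-\sigma(q'),q'-\pi\sigma(q'))=(-\sigma(q'),0)$. The remaining $k-j$ steps halve it, giving $(-2^{-(k-j)}\sigma(2^{-(j-1)}q),0)$, with constant at most $2^{-k+j}C2^{-(j-1)}=2C2^{-k}$.

All these maps act site by site (up to a translation of the sites) and vanish at $0$. Hence $P$, $T^kP$ and $T^{-k}(I-P)$ map $X$ to $X$ with Lipschitz constants at most $2C2^{-k}$, and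
$$\kappa\le\sum_{k\ge0}2C2^{-k}+\sum_{k\ge1}2C2^{-k}=6C .$$
Theorem 1 applies.

**(ii) If $T$ is GH, then $\pi$ has a bounded linear right inverse.** We make the computation (3) act on a linear choice. Let $X=M\oplus N$ as in the definition and let $\Pi$ be the bounded projection onto $M$ along $N$. For $q\in Q$ let $x$ have entry $(0,q)$ at site $0$ and zeros elsewhere. Put $m=\Pi x$ and $m'=x-m\in N$, and write $m_0=(v,q_1)$, $m'_0=(v',q_2)$. By (1), $T^km\to0$. By (3), $(T^km)_{-k}$ has $Q$-component $2^{k-1}(q_1-\pi v)$, so $q_1=\pi v$. Likewise $T^{-k}m'\to0$, and $(T^{-k}m')_k$ has $Q$-component $2^kq_2$, so $q_2=0$. Since $q_1+q_2=q$, we get $\pi v=q$. The map $q\mapsto x\mapsto\Pi x\mapsto(\Pi x)_0\mapsto v$ is bounded and linear.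

**(iii) If $\pi$ has a bounded linear right inverse, then $T$ is GH.** $T$ does not depend on $\sigma$, so we run (i) with $\sigma$ bounded linear. Then each $P_n$ is a linear idempotent:

* for $n\ge0$, $P_n(v,q)=(4^{-n}\sigma q,q)$ has range $\{(4^{-n}\sigma q,q)\}$ and kernel $V\oplus0$;
* for $n=-j$, $P_n(v,q)=(v+4^{-(j-1)}\sigma q,0)$ has range $V\oplus0$ and kernel $\{(-4^{-(j-1)}\sigma q,q)\}$.

*Ranges:* $W_n\operatorname{ran}P_n\subset\operatorname{ran}P_{n-1}$. For $n\ge1$, $W_n(4^{-n}\sigma q,q)=(2\cdot4^{-n}\sigma q,\frac12q)=(4^{-(n-1)}\sigma(\frac12q),\frac12q)$. For $n=0$, $W_0(\sigma q,q)=(\sigma q,0)$. For $n\le-1$, $W_n(v,0)=(\frac12v,0)$.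

*Kernels:* $W_{n+1}^{-1}\ker P_n\subset\ker P_{n+1}$. For $n\ge0$, $(v,0)\mapsto(\frac12v,0)$. For $n=-1$, $W_0^{-1}(-\sigma q,q)=(-\sigma q,0)\in V\oplus0=\ker P_0$. For $n=-j$ with $j\ge2$, $W_{-j+1}^{-1}(-4^{-(j-1)}\sigma q,q)=(-2\cdot4^{-(j-1)}\sigma q,\frac12q)=(-4^{-(j-2)}\sigma(\frac12q),\frac12q)$.

So $P$ is a bounded idempotent, and $M=\operatorname{ran}P$, $N=\ker P$ satisfy $TM\subset M$ and $T^{-1}N\subset N$. By (i), $\|(T|_M)^k\|\le\|T^kP\|\le2C2^{-k}$ and $\|(T^{-1}|_N)^k\|\le\|T^{-k}(I-P)\|\le2C2^{-k}$. Both spectral radii are at most $\frac12$, and $T$ is GH.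

## A quotient map with a Lipschitz but no linear right inverse

**(iv) The map $\pi$.** It remains to exhibit $\pi$. The following example is from Aharoni–Lindenstrauss, Bull. AMS 84 (1978), and we give the complete proof. Let $\{A_\gamma\}_{\gamma\in\Lambda}$ be an uncountable family of infinite subsets of $\mathbb N$ with finite pairwise intersections. For instance, identify $\mathbb N$ with the rationals and choose for each real number a sequence of distinct rationals converging to it. Two sequences with different limits share only finitely many terms. Let $V$ be the closed linear span in $\ell_\infty$ of $c_0\cup\{\chi_{A_\gamma}:\gamma\in\Lambda\}$.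

**Step 1. Identify $V/c_0$ with $c_0(\Lambda)$.** For $f\in\ell_\infty$ we have $\operatorname{dist}(f,c_0)=\limsup_n|f(n)|$: subtracting an element of $c_0$ does not change the limsup, and subtracting the first $N$ entries of $f$ leaves a sequence of norm $\sup_{n>N}|f(n)|$. Let $f=\sum a_\gamma\chi_{A_\gamma}$ be a finite sum. Outside the finite union of the pairwise intersections of the sets involved, $f$ equals $a_\gamma$ on the infinite set that remains of $A_\gamma$, and $0$ off all these sets. So $\operatorname{dist}(f,c_0)=\max|a_\gamma|$. Hence $e_\gamma\mapsto\chi_{A_\gamma}+c_0$ extends to an isometry of $c_0(\Lambda)$ into $V/c_0$. Its range is complete, hence closed, and dense by the definition of $V$. So it is onto. Let $\pi:V\to c_0(\Lambda)=:Q$ be the quotient map $V\to V/c_0$ followed by the inverse of this isometry.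

**Step 2. A Lipschitz right inverse.** For $a\in c_0(\Lambda)$ with $a\ge0$ put
$$\sigma_+(a)(n)=\sup\big(\{0\}\cup\{a_\gamma:n\in A_\gamma\}\big).$$
A supremum of $1$-Lipschitz functions is $1$-Lipschitz, so $\|\sigma_+(a)-\sigma_+(b)\|_\infty\le\|a-b\|_\infty$. If $a$ has finite support, then off a finite set each $n$ lies in at most one of the sets $A_\gamma$ with $a_\gamma\neq0$. There $\sigma_+(a)(n)=\sum a_\gamma\chi_{A_\gamma}(n)$. So $\sigma_+(a)\in V$ and $\pi\sigma_+(a)=a$. Finitely supported elements are dense in $\{a\ge0\}$, $V$ is closed and $\pi,\sigma_+$ are continuous, so this holds for all $a\ge0$. For real $a$ put $\sigma(a)=\sigma_+(a^+)-\sigma_+(a^-)$, which is $2$-Lipschitz. In the complex case put $\sigma(a)=\sigma(\operatorname{Re}a)+i\sigma(\operatorname{Im}a)$. Then $\pi\sigma=\mathrm{id}$, $\sigma(0)=0$ and $\operatorname{Lip}\sigma\le4$.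

**Step 3. No bounded linear right inverse.** Let $\rho:c_0(\Lambda)\to V\subset\ell_\infty$ be bounded linear with $\pi\rho=\mathrm{id}$. For each $n\in\mathbb N$ the functional $a\mapsto\rho(a)(n)$ lies in $c_0(\Lambda)^*=\ell_1(\Lambda)$, so it has countable support. The union of these supports over $n\in\mathbb N$ is countable and $\Lambda$ is not, so some $\gamma$ lies outside all of them. Then $\rho(e_\gamma)(n)=0$ for all $n$, that is, $\rho(e_\gamma)=0$, while $\pi\rho(e_\gamma)=e_\gamma\ne0$: a contradiction. $\square$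

This answers the question negatively, over $\mathbb R$ and over $\mathbb C$.

## Right inverses on the circle and kernel bundles

From here on all scalars are complex. The counterexample used a splitting that cannot be made linear. We now ask whether a *linear* splitting forces GH. The first idea is to make it idempotent with invariant range and kernel. In the running example, with $P$ acting on $e_0$ by $t\ne0,1$, one just replaces $t$ by $0$ or $1$. In general the question turns out to be governed by the spaces $\ker(T-\mu)$, $\mu\in\mathbb T$.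

**Definition (right invertible).** $A\in L(X)$ is *right invertible* if $AS=I$ for some $S\in L(X)$. For example, the left shift on $\ell_2$ is right invertible, with $S$ the right shift. Then $I-SA$ is a projection onto $\ker A$: $A(I-SA)=0$, and $I-SA$ is the identity on $\ker A$.

**Definition (trivial kernel bundle).** If each $T-\mu$, $\mu\in\mathbb T$, is right invertible, the bundle $\{\ker(T-\mu)\}_{\mu\in\mathbb T}$ is *trivial* if there are a Banach space $K$ and a norm-continuous $F:\mathbb T\to L(K,X)$ with each $F(\mu)$ injective with range $\ker(T-\mu)$. In the running example, the relation $w_{n+1}x_{n+1}=\mu x_n$ shows that $\ker(T_0-\mu)$ is spanned by $x^{(\mu)}$. Right invertibility follows from Theorem 3(A) below, as $T_0$ has a linear splitting. The map $F(\mu)s=s\,x^{(\mu)}$ from $K=\mathbb C$ is a trivialization, norm-continuous because $\sum_n2^{-|n|}\mu^ne_n$ converges uniformly in $\mu$.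

**Definition (shadowing).** $T$ has the *shadowing property* if for every $\varepsilon>0$ there is $\delta>0$ such that every sequence $(z_n)_{n\in\mathbb Z}$ with $\|z_{n+1}-Tz_n\|\le\delta$ for all $n$ admits $y\in X$ with $\|z_n-T^ny\|\le\varepsilon$ for all $n$. On $\mathbb C$, the operator $T=I$ fails this: $z_n=n\delta$ stays near no constant orbit. The operator $T=2I$ has it: with $d_n=z_{n+1}-2z_n$ and $x_n=-\sum_{k\ge1}2^{-k}d_{n-1+k}$ we get $x_{n+1}-2x_n=d_n$ and $|x_n|\le\delta$, so $z-x$ is an orbit within $\delta$ of $z$.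

**Theorem 3.** *Let $T$ be an invertible bounded operator on a complex Banach space $X$.*

*(A) $T$ has a linear splitting iff $T-\mu$ is right invertible in $L(X)$ for all $\mu\in\mathbb T$. In that case $T$ is structurally stable.*

*(B) The following are equivalent:*

1. *$T$ is GH;*
2. *there is a closed subspace $W\subset X$ such that $(T-\mu)|_W:W\to X$ is bijective for all $\mu\in\mathbb T$;*
3. *$T-\mu$ is right invertible for all $\mu\in\mathbb T$, and the bundle $\{\ker(T-\mu)\}_{\mu\in\mathbb T}$ is trivial.*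

*(C) If $T-\mu$ is right invertible for all $\mu\in\mathbb T$ and $GL(\ker(T-1))$ is connected, then $T$ is GH.*

*(D) If $X$ is reflexive, $T$ has a Lipschitz splitting iff it has a linear one.*

*(E) If $X$ is a Hilbert space, the following are equivalent: $T$ is GH; $T$ has a Lipschitz splitting; $T$ has the shadowing property; $T-\mu$ is surjective for all $\mu\in\mathbb T$.*

We use Fejér's theorem for functions with values in a Banach space: a continuous function on $\mathbb T$ is a uniform limit of Laurent polynomials $\sum_{|k|\le m}C_k\mu^k$ with coefficients in that space. The usual proof, convolution with the Fejér kernel, applies unchanged.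

**Proof of (A), from a splitting to right inverses.** The aim is an explicit formula. If $P$ is a linear splitting, put
$$R(\mu)=-\sum_{k\ge0}\mu^{-k-1}T^kP+\sum_{k\ge1}\mu^{k-1}T^{-k}(I-P)\qquad(\mu\in\mathbb T).$$
Multiplying out,
$$(T-\mu)R(\mu)=\Big(\sum_{k\ge0}\mu^{-k}T^kP-\sum_{k\ge1}\mu^{-k}T^kP\Big)+\Big(\sum_{k\ge0}\mu^kT^{-k}(I-P)-\sum_{k\ge1}\mu^kT^{-k}(I-P)\Big),$$
which is $P+(I-P)=I$.

**Proof of (A), from right inverses to a splitting.** We find a right inverse that is analytic near $\mathbb T$ and read $P$ off its Laurent series.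

*A continuous right inverse.* Let $R_{\mu_0}$ be a right inverse of $T-\mu_0$. Then $(T-\mu)R_{\mu_0}=I+(\mu_0-\mu)R_{\mu_0}$ is invertible for $\mu$ near $\mu_0$, and $R_{\mu_0}\big((T-\mu)R_{\mu_0}\big)^{-1}$ is a right inverse of $T-\mu$, continuous in $\mu$. Convex combinations of right inverses are right inverses, so a partition of unity on $\mathbb T$ gives
$$\text{a norm-continuous }R_*:\mathbb T\to L(X)\text{ with }(T-\mu)R_*(\mu)=I. \tag{7}$$

*An analytic one.* By Fejér's theorem there is a Laurent polynomial $Q_1$ so close to $R_*$ on $\mathbb T$ that $\|(T-\mu)Q_1(\mu)-I\|<1$ there. The set of $\mu\ne0$ where $(T-\mu)Q_1(\mu)$ is invertible is open and contains the compact set $\mathbb T$, so it contains an annulus around $\mathbb T$. On it $R(\mu)=Q_1(\mu)\big((T-\mu)Q_1(\mu)\big)^{-1}$ is an analytic right inverse of $T-\mu$.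

*Reading off $P$.* Write $R(\mu)=\sum_{k\in\mathbb Z}R_k\mu^k$. As $\mathbb T$ lies inside the annulus, $\sum_k\|R_k\|<\infty$. Comparing coefficients in $(T-\mu)R(\mu)=I$,
$$TR_k-R_{k-1}=\delta_{k0}I\qquad(k\in\mathbb Z).$$
Put $P=-R_{-1}$. For $k\le-1$ we have $R_{k-1}=TR_k$, so $T^jP=-R_{-1-j}$ for $j\ge0$. For $k=0$, $TR_0=I+R_{-1}=I-P$. For $k\ge1$, $R_k=T^{-1}R_{k-1}$, so $T^{-k}(I-P)=T^{-(k-1)}R_0=R_{k-1}$. Hence
$$\sum_{j\ge0}\|T^jP\|+\sum_{k\ge1}\|T^{-k}(I-P)\|=\sum_{k}\|R_k\|<\infty,$$
and $P$ is a linear splitting. Structural stability follows from Theorem 1.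

## A common complement of all the kernels

Statement 2 in (B) says that one closed subspace $W$ is a complement of every $\ker(T-\mu)$, $\mu\in\mathbb T$, and that $T-\mu$ is onto. In the running example $W=\{x:x_1=0\}$, and indeed $x^{(\mu)}_1=\mu/2\ne0$.

**Proof of (B), 1⇒2.** We write $W$ down. Let $W=M\oplus T^{-1}N$. The subspace $T^{-1}N\subset N$ is closed, and $W$ consists of those $x$ whose $N$-component lies in $T^{-1}N$, so $W$ is closed. For $m\in M$, $n\in N$,
$$(T-\mu)(m+T^{-1}n)=(T|_M-\mu)m+(I-\mu T^{-1}|_N)n .$$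
Since $\sigma(T|_M)$ and $\sigma(T^{-1}|_N)$ lie in $\mathbb D$, both operators on the right are bijective, on $M$ and on $N$. So $(T-\mu)|_W:W\to M\oplus N=X$ is bijective.

**Proof of (B), 2⇒1.** The aim is a Riesz projection for the pair consisting of the inclusion $J:W\to X$ and $T_W=T|_W:W\to X$. For $\mu\in\mathbb T$ the operator $\mu J-T_W$ is bijective. The invertible operators $W\to X$ form an open set, so $G(\mu)=(\mu J-T_W)^{-1}\in L(X,W)$ is defined and analytic on an annulus around $\mathbb T$. Integrals are over $\mathbb T$ unless stated. Put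
$$\Pi=\tfrac1{2\pi i}\oint JG(\mu)\,d\mu\in L(X),\qquad\Pi'=\tfrac1{2\pi i}\oint G(\mu)J\,d\mu\in L(W).$$

**Step 1. $\Pi$ and $\Pi'$ are idempotents.** From $G(\mu)-G(\lambda)=G(\mu)\big[(\lambda J-T_W)-(\mu J-T_W)\big]G(\lambda)=(\lambda-\mu)G(\mu)JG(\lambda)$ we get, integrating over $|\mu|=1$ and over $|\lambda|=1+\eta$ with $\eta>0$ small (which does not change $\Pi$),
$$\Pi^2=\frac1{(2\pi i)^2}\oint_{|\mu|=1}\oint_{|\lambda|=1+\eta}\frac{JG(\mu)-JG(\lambda)}{\lambda-\mu}\,d\lambda\,d\mu=\Pi .$$
Indeed $\oint_{|\lambda|=1+\eta}\frac{d\lambda}{\lambda-\mu}=2\pi i$, so the first term gives $\Pi$, and $\oint_{|\mu|=1}\frac{d\mu}{\lambda-\mu}=0$, so the second gives $0$. Multiplying by $J$ on the right instead of the left gives $\Pi'^2=\Pi'$.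

**Step 2. Intertwining.** We show that everything respects the two decompositions. Clearly $J\Pi'=\Pi J$. From $T_WG(\mu)=\mu JG(\mu)-I$ and $G(\mu)T_W=\mu G(\mu)J-I$ we get $T_WG(\mu)J=\mu JG(\mu)J-J=JG(\mu)T_W$, so $T_W\Pi'=\Pi T_W$. Hence $(\mu J-T_W)\Pi'=\Pi(\mu J-T_W)$, and so $\Pi'G(\mu)=G(\mu)\Pi$.

Let $M=\operatorname{ran}\Pi$, $N=\ker\Pi$, $M'=\operatorname{ran}\Pi'$, $N'=\ker\Pi'$. Then $X=M\oplus N$, $W=M'\oplus N'$, the operators $J$ and $T_W$ map $M'\to M$ and $N'\to N$, and $G(\mu)$ maps $M\to M'$ and $N\to N'$. So for $|\lambda|=1$ the operator $\lambda J-T_W$ restricts to bijections $M'\to M$ and $N'\to N$. We will use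
$$(\lambda J-T_W)G(\mu)=(\lambda-\mu)JG(\mu)+I,\qquad G(\mu)(\lambda J-T_W)=(\lambda-\mu)G(\mu)J+I. \tag{8}$$

**Step 3. The part $M$.** We extend invertibility to $|\lambda|\ge1$. For $|\lambda|>1$ let $H(\lambda)=\frac1{2\pi i}\oint\frac{G(\mu)}{\lambda-\mu}\,d\mu$. It maps $M$ to $M'$, since $\Pi'H(\lambda)=H(\lambda)\Pi$. By (8), and since $\oint\frac{d\mu}{\lambda-\mu}=0$,
$$(\lambda J-T_W)H(\lambda)=\Pi,\qquad H(\lambda)(\lambda J-T_W)=\Pi'.$$
So $\lambda J-T_W:M'\to M$ is bijective for $|\lambda|>1$, and by Step 2 for $|\lambda|\ge1$. Similarly $H_\infty=\frac1{2\pi i}\oint G(\mu)\,d\mu$ satisfies $JH_\infty=\Pi$, $H_\infty J=\Pi'$ and $\Pi'H_\infty=H_\infty\Pi$. So the inclusion $J:M'\to M$ is bijective, that is, $M=M'\subset W$. Hence $TM=T_WM'\subset M$. For $|\lambda|\ge1$, $\lambda-T|_M=(\lambda J-T_W)(J|_{M'})^{-1}$ is invertible on $M$. So $\sigma(T|_M)\subset\mathbb D$.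

**Step 4. The part $N$.** We extend to $|\lambda|\le1$. For $|\lambda|<1$ let $H(\lambda)=\frac1{2\pi i}\oint\frac{G(\mu)}{\mu-\lambda}\,d\mu$, which maps $N$ to $N'$. By (8), and since $\oint\frac{d\mu}{\mu-\lambda}=2\pi i$,
$$(\lambda J-T_W)H(\lambda)=I-\Pi,\qquad H(\lambda)(\lambda J-T_W)=I-\Pi'.$$
So $\lambda J-T_W:N'\to N$ is bijective for $|\lambda|\le1$. At $\lambda=0$ this says $TN'=N$, so $T^{-1}N=N'=JN'\subset N$. For $|\lambda|\le1$, $I-\lambda T^{-1}|_N=(T_W-\lambda J)\,T^{-1}|_N$ is a composition of bijections $N\to N'\to N$, hence invertible. For $|\zeta|\ge1$, $\zeta-T^{-1}|_N=\zeta(I-\zeta^{-1}T^{-1}|_N)$ is then invertible, so $\sigma(T^{-1}|_N)\subset\mathbb D$. Thus $T$ is GH.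

**Proof of (B), 2⇒3.** We project a fixed kernel along $W$ to the others. $J\big((T-\mu)|_W\big)^{-1}$ is a right inverse of $T-\mu$. Let $E(\mu)=I-J\big((T-\mu)|_W\big)^{-1}(T-\mu)$. This is norm-continuous in $\mu$, vanishes exactly on $W$, has range in $\ker(T-\mu)$, and is the identity there. So it is a projection with kernel $W$ and range $\ker(T-\mu)$. Let $K=\ker(T-1)$ and $F(\mu)=E(\mu)|_K$. If $E(\mu)k=0$ with $k\in K$, then $k\in W\cap K=0$. If $y\in\ker(T-\mu)$, write $y=w+k$ with $w\in W$, $k\in K$ (possible since $E(1)$ is a projection); then $y=E(\mu)y=E(\mu)k$. So $F(\mu)$ is injective with range $\ker(T-\mu)$.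

**Proof of (B), 3⇒2.** We build $W$ as the kernel of one operator $\Theta:X\to K$ that is invertible on every $\ker(T-\mu)$.

*A continuous left inverse of $F$.* Each $\ker(T-\mu_0)$ is complemented, as $T-\mu_0$ is right invertible. Composing a bounded projection onto it with the bounded inverse of $F(\mu_0):K\to\ker(T-\mu_0)$ gives a left inverse $C_0$ of $F(\mu_0)$. Near $\mu_0$, $C_0F(\mu)$ is close to $I_K$, and $(C_0F(\mu))^{-1}C_0$ is a left inverse of $F(\mu)$, continuous in $\mu$. Convex combinations of left inverses are left inverses, so a partition of unity gives a continuous $C:\mathbb T\to L(X,K)$ with $C(\mu)F(\mu)=I_K$.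

*One operator for all $\mu$.* By Fejér's theorem choose a Laurent polynomial with $\|\sum_kC_k\mu^k-C(\mu)\|\,\|F(\mu)\|<1$ on $\mathbb T$. The key is to substitute $T$ for $\mu$: put $\Theta=\sum_kC_kT^k\in L(X,K)$. As $F(\mu)$ takes values in $\ker(T-\mu)$, $T^kF(\mu)=\mu^kF(\mu)$ for all $k\in\mathbb Z$, so
$$\Theta F(\mu)=\sum_kC_k\mu^kF(\mu),\qquad\|\Theta F(\mu)-I_K\|<1,$$
and $\Theta F(\mu)$ is invertible for every $\mu\in\mathbb T$.

*Conclusion.* Let $W=\ker\Theta$. For $x\in X$, $x-F(\mu)(\Theta F(\mu))^{-1}\Theta x\in W$. If $F(\mu)k\in W$, then $\Theta F(\mu)k=0$ and $k=0$. So $X=W\oplus\ker(T-\mu)$ for all $\mu\in\mathbb T$. Hence $T-\mu$ is injective on $W$, and $(T-\mu)W=(T-\mu)X=X$.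

## Connected groups, reflexive averaging, Hilbert spaces

**Proof of (C).** We trivialize the bundle by transporting $\ker(T-1)$ once around the circle and then undoing the monodromy. By (7), $E(\mu)=I-R_*(\mu)(T-\mu)$ is a continuous family of projections onto $\ker(T-\mu)$.

*Comparing nearby idempotents.* For idempotents $p,\tilde p$ put $S=\tilde pp+(I-\tilde p)(I-p)$. Expanding, $S-I=2\tilde pp-\tilde p-p$, so
$$S-I=(\tilde p-p)(2p-I),\qquad Sp=\tilde pp=\tilde pS. \tag{9}$$
If $\|\tilde p-p\|(2\|p\|+1)<1$, then $S$ is invertible and $SpS^{-1}=\tilde p$, so $S$ maps $\operatorname{ran}p$ onto $\operatorname{ran}\tilde p$.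

*Transport.* By uniform continuity choose $0=t_0<\dots<t_m=2\pi$ such that this inequality holds for $p=E(e^{it_{i-1}})$, $\tilde p=E(e^{it})$ whenever $t\in[t_{i-1},t_i]$. Let $S_i(t)$ be the corresponding operator; note $S_i(t_{i-1})=I$. Put $g(0)=I$ and $g(t)=S_i(t)g(t_{i-1})$ on $[t_{i-1},t_i]$. Then $g:[0,2\pi]\to GL(X)$ is continuous and $g(t)E(1)g(t)^{-1}=E(e^{it})$.

*Undoing the monodromy.* Let $K=\ker(T-1)=\operatorname{ran}E(1)$. As $g(2\pi)$ commutes with $E(1)$, $U=g(2\pi)|_K$ lies in $GL(K)$. The set $GL(K)$ is open in the Banach space $L(K)$ and connected, hence path connected. Take a path $v:[0,2\pi]\to GL(K)$ from $I$ to $U^{-1}$ and put $F(e^{it})=g(t)v(t)\in L(K,X)$. At $t=0$ this is the inclusion of $K$. At $t=2\pi$ it is $UU^{-1}$, the same inclusion. So $F$ is well defined and continuous on $\mathbb T$, and each $F(e^{it})$ is injective with range $g(t)K=\operatorname{ran}E(e^{it})=\ker(T-e^{it})$. By 3⇒1 in (B), $T$ is GH.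

**Proof of (D).** One direction is trivial. For the other we average a Lipschitz splitting $P$ into a linear one. Let $m$ be an invariant mean on the bounded complex functions on the discrete group $(X,+)$. It exists because the group is abelian. Define $P'x\in X^{**}=X$ by
$$\langle x^*,P'x\rangle=m_y\,\langle x^*,P(x+y)-P(y)\rangle\qquad(x^*\in X^*).$$
The function of $y$ is bounded by $\|x^*\|\operatorname{Lip}(P)\|x\|$, so this makes sense and $\|P'x\|\le\operatorname{Lip}(P)\|x\|$.

*Real linearity.* Write
$$P(x+x'+y)-P(y)=\big[P(x+(x'+y))-P(x'+y)\big]+\big[P(x'+y)-P(y)\big].$$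
By translation invariance the first bracket has mean $\langle x^*,P'x\rangle$ after pairing with $x^*$, so $P'(x+x')=P'x+P'x'$. An additive map with $\|P'x\|\le\operatorname{Lip}(P)\|x\|$ is continuous, hence real linear.

*Estimates.* Since $\langle x^*,T^kP'x\rangle=m_y\langle x^*,T^kP(x+y)-T^kP(y)\rangle$, we get $\|T^kP'\|\le\operatorname{Lip}(T^kP)$. Since $m(1)=1$, we have $\langle x^*,x-P'x\rangle=m_y\langle x^*,(I-P)(x+y)-(I-P)(y)\rangle$, so $\|T^{-k}(I-P')\|\le\operatorname{Lip}(T^{-k}(I-P))$.

*Complex linearity.* Put $P''x=\frac12\big(P'x-iP'(ix)\big)$. It is real linear and $P''(ix)=\frac12\big(P'(ix)+iP'x\big)=iP''x$, so it is complex linear. As $T^{\pm k}$ are complex linear and $\frac12(x-i\cdot ix)=x$, the operators $T^kP''$ and $T^{-k}(I-P'')$ arise from $T^kP'$ and $T^{-k}(I-P')$ by the same averaging and have no larger norms. So $P''$ is a linear splitting.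

**Proof of (E).** We go around the four statements in the order listed.

*GH ⇒ Lipschitz splitting.* The projection onto $M$ along $N$, as noted after (4).

*Lipschitz splitting ⇒ shadowing.* If $\|z_{n+1}-Tz_n\|\le\delta$ for all $n$, let $x=\Gamma\big((z_{n+1}-Tz_n)_n\big)$ with $\Gamma$ from (5). By (6), $x_{n+1}-Tx_n=z_{n+1}-Tz_n$, so $z-x$ is a $T$-orbit, and $\|x\|_\infty\le\kappa\delta$. Given $\varepsilon$, choose $\delta$ with $\kappa\delta\le\varepsilon$.

*Shadowing ⇒ surjectivity of $T-\mu$.* Let $\delta$ correspond to $\varepsilon=1$, and let $\|v\|\le1$. As $T$ is invertible there is $(z_n)_{n\in\mathbb Z}$ with $z_{n+1}=Tz_n+\delta\mu^{n+1}v$. It is $1$-shadowed by some orbit $(T^ny)$. Then $x_n=z_n-T^ny$ satisfies $\|x_n\|\le1$ and $x_{n+1}=Tx_n+\delta\mu^{n+1}v$, so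
$$\mu^{-(n+1)}x_{n+1}=\mu^{-1}T(\mu^{-n}x_n)+\delta v .$$
Let $\mathrm{LIM}$ be a Banach limit and let $u\in X^{**}=X$ be defined by $\langle x^*,u\rangle=\mathrm{LIM}_n\langle x^*,\mu^{-n}x_n\rangle$. Here reflexivity is used. By shift invariance of $\mathrm{LIM}$, $u=\mu^{-1}Tu+\delta v$, that is, $(\mu-T)u=\mu\delta v$. As $v$ was any vector of the unit ball, $T-\mu$ is onto.

*Surjectivity ⇒ GH.* In a Hilbert space a surjective operator $A$ is right invertible: invert it on $(\ker A)^\perp$. Next, $GL(K)$ is connected for every complex Hilbert space $K$. Write $A=V|A|$ with $V$ unitary and $|A|$ positive and invertible. Connect $|A|$ to $I$ by $(1-s)|A|+sI$. By the spectral theorem $V=e^{iB}$ with $B$ self-adjoint, and $e^{i(1-s)B}$ connects $V$ to $I$. Now (C) applies. $\square$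

Whether every structurally stable operator on a Hilbert space is GH is not settled by these arguments. By (E), on complex Hilbert spaces it is equivalent to asking whether structural stability forces $T-\mu$ to be surjective for every $\mu\in\mathbb T$. The fixed-point test gives this only for $\mu=1$.

## An operator on a superreflexive space with a nontrivial kernel bundle

By (D), on a reflexive space a Lipschitz splitting can be replaced by a linear one, so the mechanism of Theorem 2, a splitting that exists only nonlinearly, is not available there. By (B), another way to fail remains: a linear splitting with a topologically nontrivial kernel bundle. By (C), this needs a kernel whose group $GL$ is not connected.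

**Definition (superreflexive).** A Banach space is *superreflexive* if it has an equivalent uniformly convex norm. (By Enflo's theorem this agrees with the definition by finite representability.) For example, $\ell_p$ with $1<p<\infty$ is uniformly convex by Clarkson's inequalities. The space $\ell_1$ is not superreflexive, since uniformly convex spaces are reflexive. The property passes to closed subspaces.

**Theorem 4.** *There is an invertible operator $T$ on a separable, superreflexive complex Banach space which has a linear splitting, hence is structurally stable, but is not GH. Moreover $T$ is a direct summand of a GH operator.*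

Let $1<a<b<\infty$, $K=\ell_a\oplus\ell_b$ with the $\ell_2$-sum norm, and let $U\in GL(K)$ be
$$U\big((x_1,x_2,\dots),(y_1,y_2,\dots)\big)=\big((x_2,x_3,\dots),(x_1,y_1,y_2,\dots)\big).$$
Its inverse sends $\big((x_1,x_2,\dots),(y_1,y_2,\dots)\big)$ to $\big((y_1,x_1,x_2,\dots),(y_2,y_3,\dots)\big)$.

**Step 1. $U$ is not in the identity component of $GL(K)$.** We find a locally constant function that separates $U$ from $I$. Write $A\in GL(K)$ as a matrix $(A_{ij})$ and put $D=A^{-1}=(D_{ij})$. By Pitt's theorem every bounded operator $\ell_b\to\ell_a$ is compact, since $a<b$. So $A_{12}$ and $D_{12}$ are compact. From $AD=I$ and $DA=I$,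
$$A_{11}D_{11}-I=-A_{12}D_{21},\qquad D_{11}A_{11}-I=-D_{12}A_{21}$$
are compact, so $A_{11}$ is Fredholm. As the index is locally constant on Fredholm operators, $A\mapsto\operatorname{ind}A_{11}$ is locally constant on $GL(K)$. It is $0$ at $I$. At $U$, $U_{11}$ is the left shift on $\ell_a$, which is onto with one-dimensional kernel, so the value is $1$.

**Step 2. A loop of idempotents with monodromy $U$.** The bundle over $\mathbb T$ glued from $K$ by $U$ must sit inside a fixed space. It does so in $Y=K\oplus K$ (again with the $\ell_2$-sum norm), because $\operatorname{diag}(U,U^{-1})$ can be joined to $I$. Let $e=\operatorname{diag}(1,0)\in L(Y)$, let $r(t)=\begin{pmatrix}\cos(t/4)&-\sin(t/4)\\ \sin(t/4)&\cos(t/4)\end{pmatrix}$ on $K\oplus K$, and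
$$g(t)=\operatorname{diag}(U,1)\,r(t)\,\operatorname{diag}(U^{-1},1)\,r(t)^{-1},\qquad0\le t\le2\pi .$$
Then $g(0)=I$. Conjugation by $r(2\pi)=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ exchanges the diagonal entries, so $g(2\pi)=\operatorname{diag}(U,1)\operatorname{diag}(1,U^{-1})=\operatorname{diag}(U,U^{-1})$, which commutes with $e$. So $p(e^{it})=g(t)eg(t)^{-1}$ is a well-defined, continuous, idempotent-valued function on $\mathbb T$.

**Step 3. An analytic loop close to it.** We will substitute an operator for $\mu$, so we need analyticity in an annulus. Let $C_1=\sup_{\mathbb T}(4\|p\|+2)$. On the circle $|\zeta-1|=\frac12$ we have $|\zeta|\ge\frac12$, and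
$$(\zeta-p)^{-1}=\frac{p}{\zeta-1}+\frac{I-p}{\zeta},\qquad\|(\zeta-p)^{-1}\|\le2\|p\|+2(\|p\|+1)\le C_1 .$$
Choose $\eta'<\frac1{2C_1}$ such that also $C_1^2\eta'(2\|p\|+1)<1$ on $\mathbb T$, and by Fejér's theorem a Laurent polynomial $q$ with $\sup_{\mathbb T}\|q-p\|\le\eta'$. On $\mathbb T$, $\zeta-q=(\zeta-p)\big[I-(\zeta-p)^{-1}(q-p)\big]$, and the bracket differs from $I$ by at most $\frac12$ in norm. So $\|(\zeta-q)^{-1}\|\le2C_1$, and
$$\|(\zeta-q)^{-1}-(\zeta-p)^{-1}\|=\|(\zeta-q)^{-1}(q-p)(\zeta-p)^{-1}\|\le2C_1^2\eta'.$$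
The set of $(\zeta,\mu)$, $\mu\ne0$, with $\zeta-q(\mu)$ invertible is open and contains the compact set $\{|\zeta-1|=\frac12\}\times\mathbb T$. So there is $\delta>0$ such that $\zeta-q(\mu)$ is invertible for $|\zeta-1|=\frac12$ and $\mu\in\Omega=\{e^{-2\delta}<|\mu|<e^{2\delta}\}$. The Riesz idempotents
$$\tilde p(\mu)=\frac1{2\pi i}\oint_{|\zeta-1|=1/2}(\zeta-q(\mu))^{-1}\,d\zeta$$
are analytic on $\Omega$. The same integral with $p$ in place of $q$ gives $p$, because $0$ lies outside the circle. The circle has length $\pi$, so $\sup_{\mathbb T}\|\tilde p-p\|\le\frac1{2\pi}\cdot\pi\cdot2C_1^2\eta'=C_1^2\eta'$. By the choice of $\eta'$ and (9), the operator $S(\mu)=\tilde p(\mu)p(\mu)+(I-\tilde p(\mu))(I-p(\mu))$ is continuous on $\mathbb T$, invertible, and maps $\operatorname{ran}p(\mu)$ onto $\operatorname{ran}\tilde p(\mu)$.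

**Step 4. The operator.** We look for an operator whose $\mu$-eigenspace is a copy of $\operatorname{ran}\tilde p(\mu)$. Let $\mathcal Y$ be the space of sequences $x=(x_n)_{n\in\mathbb Z}$ in $Y$ with $\|x\|^2=\sum_ne^{-2\delta|n|}\|x_n\|^2<\infty$, and let $(Bx)_n=x_{n+1}$. For $k\in\mathbb Z$,
$$\|B^kx\|^2=\sum_ne^{-2\delta|n-k|}\|x_n\|^2\le e^{2\delta|k|}\|x\|^2,\qquad\text{so }\|B^k\|\le e^{\delta|k|}.$$
For analytic $\Psi=\sum_k\Psi_k\mu^k:\Omega\to L(Y)$ put $\Psi(B)=\sum_k\Psi_kB^k$, with $\Psi_k$ acting coordinatewise. The circles $|\mu|=e^{\pm\delta}$ lie in $\Omega$, so $\sum_k\|\Psi_k\|e^{\delta|k|}<\infty$ and the series converges absolutely. The $\Psi_k$ commute with $B^{\pm1}$, so $\Psi\mapsto\Psi(B)$ is multiplicative and $\Psi(B)$ commutes with $B^{\pm1}$. Hence $\mathcal P=\tilde p(B)$ is an idempotent commuting with $B^{\pm1}$. Let $X=\mathcal P\mathcal Y$ and $T=B|_X$, which is invertible with inverse $B^{-1}|_X$.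

*The space.* $\mathcal Y$ is isometric to $\ell_2(\mathbb Z,Y)$, and $Y$ is an $\ell_2$-sum of two copies each of $\ell_a$ and $\ell_b$. By Day's theorem, an $\ell_2$-sum of uniformly convex spaces with a common modulus of convexity is uniformly convex. So $Y$, then $\mathcal Y$, are uniformly convex. Thus $\mathcal Y$ and its closed subspace $X$ are separable and superreflexive.

**Step 5. A linear splitting, and the direct summand.** Let $(P_0x)_n=x_n$ for $n<0$ and $0$ otherwise. $B^k$ moves the entry at $n$ to $n-k$. For $n<0$ we have $|n-k|=|n|+k$, so $\|B^kP_0\|\le e^{-\delta k}$ for $k\ge0$. Similarly $B^{-k}$ moves an entry at $n\ge0$ to $n+k$, so $\|B^{-k}(I-P_0)\|\le e^{-\delta k}$. With $M=P_0\mathcal Y$ and $N=(I-P_0)\mathcal Y$ we have $BM\subset M$, $B^{-1}N\subset N$ and spectral radii at most $e^{-\delta}$. So $B$ is GH, and $B=T\oplus B|_{\ker\mathcal P}$.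

On $X$ put $P=\mathcal PP_0|_X$. Since $\mathcal P$ is the identity on $X$ and commutes with $B^{\pm1}$,
$$T^kP=\mathcal PB^kP_0|_X,\qquad T^{-k}(I-P)=\mathcal PB^{-k}(I-P_0)|_X,$$
with norms at most $\|\mathcal P\|e^{-\delta k}$. So $P$ is a linear splitting, and $T$ is structurally stable by Theorem 1.

**Step 6. The kernel bundle.** We identify $\ker(T-\mu)$ for $\mu\in\mathbb T$. $Bx=\mu x$ means $x_n=\mu^ny$ with $y=x_0\in Y$, and such sequences lie in $\mathcal Y$. On them $B^k$ acts as $\mu^k$, so $\mathcal P(\mu^ny)_n=(\mu^n\tilde p(\mu)y)_n$. Hence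
$$\ker(T-\mu)=\{(\mu^ny)_n:y\in\operatorname{ran}\tilde p(\mu)\}.$$

**Step 7. $T$ is not GH.** Suppose it were. By Theorem 3(B) there are a Banach space $K_1$ and a continuous $F:\mathbb T\to L(K_1,X)$ with each $F(\mu)$ injective with range $\ker(T-\mu)$. Composing with $x\mapsto x_0$, which is injective on $\ker(T-\mu)$, gives a continuous $F_0:\mathbb T\to L(K_1,Y)$ with $F_0(\mu)$ injective with range $\operatorname{ran}\tilde p(\mu)$. Put
$$V(t)=g(t)^{-1}S(e^{it})^{-1}F_0(e^{it}),\qquad0\le t\le2\pi .$$
$F_0(e^{it})$ maps $K_1$ onto $\operatorname{ran}\tilde p(e^{it})$, $S(e^{it})^{-1}$ takes this onto $\operatorname{ran}p(e^{it})=g(t)\operatorname{ran}e$, and $g(t)^{-1}$ takes this onto $\operatorname{ran}e=K$. So $V$ is a continuous path of isomorphisms $K_1\to K$. Since $S$ and $F_0$ are functions on $\mathbb T$, $g(0)V(0)=g(2\pi)V(2\pi)$, that is, $V(0)=UV(2\pi)$, because $g(2\pi)$ acts on $\operatorname{ran}e=K$ as $U$. Then $t\mapsto V(0)V(t)^{-1}$ is a continuous path in $GL(K)$ from $I$ to $V(0)V(2\pi)^{-1}=U$, which contradicts Step 1. $\square$
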